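# Hadamard matrices and low-degree homology of Vietoris–Rips complexes of hypercubes

## 1. Nonzero homology in degree $2r-5$, and lower

Let $Q_n=\{\pm1\}^n$ with the Hamming distance $d$: $d(x,y)$ is the number of entries in which $x$ and $y$ differ. Write $\mathcal{VR}(Q_n;r)$ for its Vietoris–Rips complex at scale $r$ (definitions are recalled in Section 2).

**Theorem 1.** Let $k\ge 17$ and $r=2^{k-1}+2$. Then $\tilde H_{2^k-1}(\mathcal{VR}(Q_n;r);\mathbb Z)\ne 0$ for all $n\ge 2^k+2$. Here $2^k-1=2r-5$ and $2^k+2=2r-2$.

This answers a question in Joseph Briggs, Ziqin Feng and Chris Wells, "Facets in the Vietoris–Rips complexes of hypercubes", arXiv:2408.01288 (2024):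

*Let $r\ge2$ be an integer such that a Hadamard matrix of order $2r$ exists. Is it true that the connectivity of $\mathcal{VR}(Q_n;r)$ is $2r-2$ for $n\ge 2r-1$?*

**Corollary 1.** The answer is no. For $r=65538=2^{16}+2$ a Hadamard matrix of order $2r=131076$ exists, but $\tilde H_{2r-5}(\mathcal{VR}(Q_n;r))\neq0$ for all $n\ge 2r-2$. So the connectivity of $\mathcal{VR}(Q_n;r)$ is at most $2r-6$ for every $n\ge 2r-1$.

The same mechanism, with more blocks and a probabilistic step, gives a stronger form.

**Theorem 2.** For every $t\ge1$ there is $k_0(t)$ such that for all $k\ge k_0(t)$ and $r=2^{k-1}+2t$ we have $\tilde H_{2^k-1}(\mathcal{VR}(Q_n;r))\ne0$ for all $n\ge 2^k+2t$. The degree is $2^k-1=2r-1-4t$.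

**Corollary 2.** For every $j\ge4$ and all sufficiently large $k$, put $r=2^{k-1}+2^{j-1}$. A Hadamard matrix of order $2r=2^j(2^{k-j}+1)$ exists, and the connectivity of $\mathcal{VR}(Q_n;r)$ is at most $2r-2-2^j$ for all $n\ge 2r-1$. So the proposed equality fails for infinitely many $r$, and by an arbitrarily large amount.

The arguments below do not determine the exact connectivity, and they do not decide small $r$ such as $r=4$.

## 2. Complexes, connectivity, Hadamard matrices, characters

**Definition (Vietoris–Rips complex).** For a metric space $(X,\rho)$ and $r\ge0$, $\mathcal{VR}(X;r)$ is the simplicial complex with vertex set $X$ in which $\sigma\subseteq X$ is a simplex if and only if $\rho(x,y)\le r$ for all $x,y\in\sigma$.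

On the cube it is better to use inner products. Since $\langle x,y\rangle$ counts agreements minus disagreements, $d(x,y)=\frac{n-\langle x,y\rangle}{2}$, so
$$d(x,y)\le r\iff \langle x,y\rangle\ge -(2r-n). \tag{1}$$
I call the number $2r-n$ the *slack*.

Two examples. In $Q_2$ at scale $r=1$ the edges are the four sides of the square and there are no triangles, so the complex is a circle. In $Q_3$ at scale $r=2$ two vertices are joined unless they are antipodal. So the simplices are exactly the sets containing no antipodal pair, there are four antipodal pairs, and the complex is the boundary of the $4$-dimensional cross-polytope, that is, $S^3$.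

**Definition (connectivity).** $X$ is $k$-connected if it is nonempty and $\pi_i(X)=0$ for $0\le i\le k$. The connectivity of $X$ is the largest $k$ for which $X$ is $k$-connected ($\infty$ if it is $k$-connected for every $k$).

By the Hurewicz theorem a $k$-connected space has $\tilde H_i=0$ for all $i\le k$. So *if $\tilde H_i(X)\ne0$, then $X$ is not $i$-connected and its connectivity is at most $i-1$*. For instance $S^3$ has connectivity $2$.

**Definition (Hadamard matrix).** A Hadamard matrix of order $m$ is an $m\times m$ matrix $H$ with entries $\pm1$ and pairwise orthogonal rows. Then $HH^T=mI$, hence $H^TH=mI$, so the columns are orthogonal too. Negating rows or columns preserves the property. A tensor product of Hadamard matrices is Hadamard; tensor powers of $\begin{pmatrix}1&1\\1&-1\end{pmatrix}$ are the Sylvester matrices of order $2^k$.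

We also need Paley's constructions. Let $p$ be an odd prime and $Q=(\psi(i-j))_{i,j\in\mathbb F_p}$, with $\psi$ the quadratic character and $\psi(0)=0$. Then $QQ^T=pI-J$ with $J$ the all-ones matrix, the row sums of $Q$ vanish, and $Q$ is symmetric if $p\equiv1$, skew if $p\equiv 3\pmod 4$. Put
$$C=\begin{pmatrix}0&\mathbf 1^T\\ \pm\mathbf 1&Q\end{pmatrix},$$
with sign $+$ if $p\equiv1$ and $-$ if $p\equiv3\pmod 4$. Then $CC^T=pI$, and $C$ is symmetric or skew accordingly.

* If $p\equiv3\pmod4$, then $I+C$ is Hadamard of order $p+1$, because $(I+C)(I-C)=I-C^2=I+CC^T=(p+1)I$.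
* If $p\equiv1\pmod4$, then $\begin{pmatrix}C+I&C-I\\C-I&-C-I\end{pmatrix}$ is Hadamard of order $2(p+1)$: the diagonal blocks of the product with its transpose are $2C^2+2I=2(p+1)I$, and the off-diagonal blocks are $(C^2-I)-(C^2-I)=0$.

With $p=19$ the first gives order $20$, which is the matrix used in Section 5. The second, with $p=65537$, gives the order $2\cdot 65538$ in Corollary 1.

**Characters.** Throughout $V=\mathbb F_2^k$, $N=2^k$, $V^*$ is the dual space, $\chi_\xi(z)=(-1)^{\xi(z)}$ for $\xi\in V^*$, and $U^\perp=\{\xi\in V^*:\xi|_U=0\}$ for a subset or subspace $U$ of $V$. The standard facts, for a subspace $U$, are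
$$\sum_{z\in U}\chi_\zeta(z)=\begin{cases}|U|&\zeta\in U^\perp\\0&\zeta\notin U^\perp\end{cases},\qquad \sum_{\zeta\in U^\perp}\chi_\zeta(z)=\begin{cases}|U^\perp|&z\in U\\0&z\notin U,\end{cases} \tag{2}$$
and $|U^\perp|=N/|U|$. In particular the $N\times N$ matrix $(\chi_\xi(z))$ is Hadamard; for $k=1$ it is $\begin{pmatrix}1&1\\1&-1\end{pmatrix}$. We use $\chi_\xi\chi_\eta=\chi_{\xi+\eta}$ constantly.

## 3. Cross-polytopes through a maximal simplex

We need a cheap certificate for nonzero homology. In $\mathcal{VR}(Q_3;2)$ the certificate is visible: a cross-polytope. In general we look for a cross-polytope inside the complex with one face that is a maximal simplex.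

**Lemma 1.** Let $x_1,\dots,x_m\in Q_n$ be distinct with $|\langle x_i,x_j\rangle|\le 2r-n$ for $i\ne j$. Suppose no $y\in Q_n\setminus\{x_1,\dots,x_m\}$ satisfies $\langle y,x_i\rangle\ge-(2r-n)$ for all $i$. Suppose also that $x_1,\dots,x_m,-x_1,\dots,-x_m$ are distinct. Then $\tilde H_{m-1}(\mathcal{VR}(Q_n;r))\ne0$.

*Proof.* *A cycle.* For signs $\varepsilon\in\{\pm1\}^m$ the inner products of distinct members of $\{\varepsilon_1x_1,\dots,\varepsilon_mx_m\}$ are $\pm\langle x_i,x_j\rangle\ge-(2r-n)$, so by (1) this set is a simplex. Let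
$$z=\sum_{\varepsilon}\Big(\prod_i\varepsilon_i\Big)[\varepsilon_1x_1,\dots,\varepsilon_mx_m].$$
In $\partial z$, the face obtained by omitting position $i$ arises from $\varepsilon_i=1$ and from $\varepsilon_i=-1$, with the other signs fixed, and the two contributions cancel. So $z$ is a cycle.

*It does not bound.* Let $\sigma=\{x_1,\dots,x_m\}$. By (1) and the second hypothesis no vertex outside $\sigma$ is joined to all of $\sigma$, so $\sigma$ is not a proper face of any simplex. Let $\phi$ be the cochain equal to $1$ on $[x_1,\dots,x_m]$ and $0$ on every other $(m-1)$-simplex. For an $m$-simplex $\tau$, $\sigma$ is not a face of $\tau$, so $\phi(\partial\tau)=0$. Hence $\phi$ vanishes on boundaries. Because the $2m$ points $\pm x_i$ are distinct, $\sigma$ appears in $z$ only for $\varepsilon=(1,\dots,1)$, so $\phi(z)=1$. Thus $z$ is not a boundary. $\square$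

Example: in $Q_2$ with $r=1$ the slack is $0$. Take $x_1=(1,1)$, $x_2=(1,-1)$. Each of the other two points $-x_1,-x_2$ has inner product $-2$ with one of $x_1,x_2$, so the lemma applies and gives $\tilde H_1\ne0$: the circle.

**Lemma 2.** For $n\ge n_0$, $H_*(\mathcal{VR}(Q_{n_0};r))$ is a direct summand of $H_*(\mathcal{VR}(Q_n;r))$.

*Proof.* Padding with $+1$'s, $Q_{n_0}\to Q_n$, is isometric; projection to the first $n_0$ coordinates is $1$-Lipschitz; both therefore induce simplicial maps of the complexes. The composite $Q_{n_0}\to Q_n\to Q_{n_0}$ is the identity, so on homology the first map is a split injection. The same holds for reduced homology. $\square$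

**The model computation: degree $2r-1$.** Here is how a Hadamard matrix of order $2r$, $r\ge2$, enters. Negate rows so that the first column is all $+1$; let $h_1,\dots,h_{2r}$ be the rows and let $x_i\in Q_{2r-1}$ be $h_i$ without its first entry. Then $\langle x_i,x_j\rangle=-1$ for $i\neq j$, and for $n=2r-1$ the slack is $2r-n=1$. Suppose $y\in Q_{2r-1}$ has $\langle y,x_i\rangle\ge-1$ for all $i$. Put $g_i=\langle(1,y),h_i\rangle=1+\langle y,x_i\rangle\ge0$. Every column but the first sums to $0$, so $\sum g_i=2r$; by orthogonality $\sum g_i^2=2r\cdot 2r$. Hence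
$$(2r)^2=\sum g_i^2\le \big(\max_i g_i\big)\sum g_i=2r\max_i g_i,$$
so some $g_i\ge 2r$. This forces $(1,y)=h_i$, so $y=x_i$. Lemmas 1 and 2 give $\tilde H_{2r-1}(\mathcal{VR}(Q_n;r))\neq0$ for all $n\ge2r-1$.

So the connectivity is at most $2r-2$ in the setting of the question. For $r=2$, $n=3$ it equals $2r-2=2$, since the complex is $S^3$. The question is whether anything happens in lower degree.

Keep two things from this computation. A function that is nonnegative, with small sum and large sum of squares, must have a large value. And a large value means that $y$ is near a row.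

## 4. Two ways to have four rows fewer, and where each breaks

To lower the degree through Lemma 1 we want $m<2r$ vectors, in a cube $Q_{n_0}$ with $n_0\le 2r-1$ so that Lemma 2 covers every $n\ge2r-1$. Let us aim for $m=2r-4$ and $n_0=2r-2$. Then the slack is $2r-n_0=2$. Equivalently: $m$ vectors in $Q_{m+2}$, pairwise inner products in $[-2,2]$, and no further $y$ with all $\langle y,x_i\rangle\ge-2$.

**Attempt A: append two columns.** Take a Hadamard matrix of order $m$ with rows $h_i$, and any signs $\alpha_i,\beta_i$; put $x_i=(h_i,\alpha_i,\beta_i)\in Q_{m+2}$. The inner products are $\alpha_i\alpha_j+\beta_i\beta_j\in\{-2,0,2\}$, which is allowed. But flip one appended coordinate of $x_1$: let $y=(h_1,-\alpha_1,\beta_1)$. Then $\langle y,x_1\rangle=m$, and for $j\ne1$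
$$\langle y,x_j\rangle=-\alpha_1\alpha_j+\beta_1\beta_j\ge-2 .$$
When $m\ge 4$, this $y$ is none of the $x_j$, since the inner products are less than $m+2$. So the simplex is never maximal, for any choice of the signs. The obstruction is a point *near* a row.

**Attempt B: delete four rows and two columns.** Take a Hadamard matrix of order $m+4$ with one column all $+1$; delete four rows, that column, and one more column $a$. The remaining $m$ vectors in $Q_{m+2}$ have inner products $-(1+a_ia_j)\in\{-2,0\}$. But let $y$ be one of the deleted rows, restricted to the remaining columns, with entry $a_y$ in column $a$. Then $\langle y,x_i\rangle=-(1+a_ya_i)\in\{-2,0\}$ for all $i$. So $y$ is joined to everything and is not one of the $x_i$. The obstruction is a point *far* from all rows.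

The two failures are complementary. We shall take characters on a large group, as in attempt A, to control far points, and replace a small part of the matrix by a small block made as in attempt B, to control near points. The block will not be maximal by itself; it does not need to be, because by then $y$ is already known to be near a row of the large matrix.

## 5. A $16\times18$ sign matrix cut from order $20$

The aim of this section is a block of attempt-B type in which every row has a companion row agreeing with it in any two prescribed columns. That is what will exclude points near a row.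

Take a Hadamard matrix of order $20$. Choose rows $h_1,h_2,h_3$ and then a row $h_4\ne\pm h_1h_2h_3$ (entrywise product). This is possible: at most one of the other $17$ rows equals $\pm h_1h_2h_3$. Partition the $20$ columns $c$ into classes according to $(h_1(c),\dots,h_4(c))$ up to a global sign.

**Step 1: some class has size $1$ or $2$.** The purpose is to find a column with almost no companions. Multiply each column $c$ by $h_1(c)$; this does not change the classes, and now $h_1\equiv1$. A class is then given by the values $(\alpha,\beta,\gamma)$ of $(h_2,h_3,h_4)$, and its size is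
$$\tfrac18\sum_c(1+\alpha h_2(c))(1+\beta h_3(c))(1+\gamma h_4(c))=\tfrac18\big(20+\alpha\beta\gamma\, S\big),\qquad S=\sum_c h_2h_3h_4 .$$
The linear terms vanish because $h_2,h_3,h_4$ are orthogonal to $h_1\equiv 1$, and the quadratic terms because they are orthogonal to each other. (In the original matrix $S=\sum_ch_1h_2h_3h_4$.) Both values of $\alpha\beta\gamma$ occur, each for four classes. So $(20+S)/8$ and $(20-S)/8$ are integers, hence $S\equiv4\pmod8$. Also $|S|<20$, since $h_4\ne\pm h_1h_2h_3$. So $S\in\{\pm4,\pm12\}$, and the class sizes are $3$ and $2$, or $4$ and $1$. Some class has size $1$ or $2$.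

(The condition on $h_4$ excludes no row. If $h_4=\pm h_1h_2h_3$, there would be four classes of size $5$, and a fifth row, being orthogonal to $1,h_2,h_3,h_2h_3$ after the normalization, would sum to $0$ over each of them; but five signs do not sum to $0$.)

**Step 2: deletion of rows.** Choose a column $c_0$ in a class of size at most $2$. Multiply rows by signs so that $c_0$ is all $+1$; negating a row does not change the classes. Delete $h_1,\dots,h_4$. Sixteen rows remain, with the following property.

**(R)** *For any two distinct columns $s,s'\ne c_0$ and any remaining row, there is another remaining row agreeing with it in both columns $s$ and $s'$.*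

*Proof.* The columns $c_0,s,s'$ are pairwise orthogonal and $c_0\equiv1$. So $s$ and $s'$ are balanced and orthogonal, and each of the four sign patterns on $(s,s')$ occurs in exactly $5$ of the $20$ rows. If all four deleted rows had the same pattern on $(s,s')$, then column $s$ would be constant on $h_1,\dots,h_4$, and so would $s'$. Since $c_0$ is $+1$ there, $c_0,s,s'$ would be three columns in one class, the class of $c_0$, which has size at most $2$. So at most $3$ of the five rows with a given pattern are deleted, and at least $2$ remain. $\square$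

**Step 3: deletion of columns.** Fix a column $a\neq c_0$ and delete $c_0$ and $a$, remembering the entries $a_\omega$ of column $a$, where $\omega$ runs over $16$ indices. We obtain $16$ vectors $\kappa_\omega\in Q_{18}$ with
$$\langle\kappa_\omega,\kappa_{\omega'}\rangle=-(1+a_\omega a_{\omega'})\in\{-2,0\}\quad(\omega\ne\omega'),\tag{3}$$
and the value is $-2$ if and only if $a_\omega=a_{\omega'}$.

Finally, a bound for later. For $c\in Q_{18}$, extend $c$ by $0$ in the columns $c_0,a$; the squares of its inner products with all $20$ rows sum to $20\cdot18=360$. Hence $\sum_\omega\langle c,\kappa_\omega\rangle^2\le360$, and by Cauchy–Schwarz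
$$\sum_\omega|\langle c,\kappa_\omega\rangle|\le\sqrt{16\cdot360}=\sqrt{5760}<76.\tag{4}$$

## 6. Replacing the characters on a subspace by the block

Let $k\ge5$, let $W\subset V$ be a $4$-dimensional subspace, and index the $16$ rows of the block by $\omega\in W^*$ (any bijection). Restricted to the $16$ columns $z\in W$, the character table of $V$ consists of copies of a $16\times16$ Hadamard matrix: the row of $\xi$ depends only on $\xi|_W$. We remove these $16$ columns and put the $18$ columns of the block in their place. For $\xi\in V^*$ let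
$$x_\xi=\big(\chi_\xi|_{V\setminus W},\ \kappa_{\xi|_W}\big)\in Q_{N-16+18}=Q_{N+2}.$$

For $\zeta=\xi+\eta\ne0$, (2) gives $\sum_{V\setminus W}\chi_\zeta=-\sum_W\chi_\zeta$, which is $-16$ if $\zeta\in W^\perp$ and $0$ otherwise. Therefore
$$\langle x_\xi,x_\eta\rangle=\begin{cases}-16+18=2,&\zeta\in W^\perp,\\[2pt]\langle\kappa_{\xi|_W},\kappa_{\eta|_W}\rangle\in\{-2,0\},&\zeta\notin W^\perp.\end{cases}\tag{5}$$

Put $n_0=N+2$ and $r=\frac N2+2$. The slack is $2r-n_0=2$, so the inequalities $|\langle x_\xi,x_\eta\rangle|\le 2r-n_0$ of Lemma 1 hold, with $m=N=2r-4$. The $2N$ points $\pm x_\xi$ are distinct, since $|\langle x_\xi,x_\eta\rangle|\le2<N+2$ for $\xi\neq\eta$. What remains is maximality.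

**What flipping coordinates does.** Fix $\xi_0$ and put $\omega_0=\xi_0|_W$. Let $y$ be obtained from $x_{\xi_0}$ by flipping the coordinates in $F\subset V\setminus W$ and in a set $G$ of the last $18$ coordinates. With $\Phi(\zeta)=\sum_{z\in F}\chi_\zeta(z)$ and $\omega=\omega_0+\zeta|_W$,
$$\langle y,x_{\xi_0+\zeta}\rangle=\langle x_{\xi_0},x_{\xi_0+\zeta}\rangle-2\Phi(\zeta)-2\sum_{s\in G}\kappa_{\omega_0}(s)\kappa_\omega(s).\tag{6}$$
Indeed each flipped coordinate changes its contribution to the negative, and $\chi_{\xi_0}\chi_{\xi_0+\zeta}=\chi_\zeta$.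

## 7. Points at distance one or two from a row

The next lemma is where the block pays off. In attempt A some point at distance $1$ was joined to every row; here that cannot happen. Part (ii) and the count $N/32$ are needed only for Theorem 2; for Theorem 1 one $\zeta$ is enough.

**Lemma 3.** Let $k\ge5$, and let $y,F,G,\xi_0$ be as in (6).

(i) If $1\le|F|+|G|\le2$, there are at least $N/32$ elements $\zeta\notin W^\perp$ with $\langle y,x_{\xi_0+\zeta}\rangle\le-4$.

(ii) There are at least $N/32$ elements $\zeta\notin W^\perp$ with $\langle x_{\xi_0},x_{\xi_0+\zeta}\rangle=-2$.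

*Proof.* The restriction map $V^*\to W^*$ is onto with kernel $W^\perp$, of size $N/16$. So for each $\omega\ne\omega_0$ there are $N/16$ elements $\zeta$ with $\zeta|_W=\omega+\omega_0$, none of them in $W^\perp$. If moreover $z\notin W$ is given, then the elements of $W^\perp$ do not all vanish at $z$, so on each coset of $W^\perp$ exactly half of the elements satisfy $\chi_\zeta(z)=1$; that leaves $N/32$. Recall from (3) and (5) that if $\omega\neq\omega_0$ agrees with $\omega_0$ in column $a$, the inner product of the rows is $-2$, and otherwise it is $0$. Each $s\in G$ is a column different from $a$ and $c_0$, so (R) applies to the pairs below.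

* Part (ii). By (R), applied to $a$ and any further column, take $\omega\ne\omega_0$ with $a_\omega=a_{\omega_0}$. The inner product is $-2$ for all $N/16$ elements $\zeta$.
* $F=\emptyset$, $G=\{s\}$. Take $\omega\ne\omega_0$ agreeing with $\omega_0$ at $s$ and $a$. The value is $-2-2=-4$.
* $F=\emptyset$, $G=\{s,s'\}$. Take $\omega\ne\omega_0$ agreeing at $s,s'$. The value is at most $0-4$.
* $F=\{z\}$, $G=\emptyset$. Take $\omega\ne\omega_0$ agreeing at $a$, and $\chi_\zeta(z)=1$. The value is $-2-2=-4$.
* $F=\{z\}$, $G=\{s\}$. Take $\omega\ne\omega_0$ agreeing at $s$ and $a$, and $\chi_\zeta(z)=1$. The value is $-2-2-2=-6$.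
* $F=\{z_1,z_2\}$, $G=\emptyset$. Take $\zeta\in\langle z_1,z_2\rangle^\perp\setminus W^\perp$. Then $\Phi(\zeta)=2$ and the value is at most $0-4$. As for the number of such $\zeta$: since $\dim W=4>2$, $W\not\subset\langle z_1,z_2\rangle$, so $\langle z_1,z_2\rangle^\perp\cap W^\perp$ is a proper subgroup of $\langle z_1,z_2\rangle^\perp$. It contains at most half of it, and $|\langle z_1,z_2\rangle^\perp|\ge N/4$. So there are at least $N/8$ such $\zeta$. $\square$

## 8. Maximality for $k\ge17$

**Proposition 4.** Let $k\ge17$. If $y\in Q_{N+2}$ and $\langle y,x_\xi\rangle\ge-2$ for all $\xi\in V^*$, then $y=x_{\xi_0}$ for some $\xi_0$.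

The proof brings $y$ closer to a row in three stages: within $540$ flips on $V\setminus W$ by Fourier analysis, within $2$ flips in all by averaging over a subgroup, and then to the row itself by Lemma 3.

Write $y=(u,c)$ with $u\in\{\pm1\}^{V\setminus W}$ and $c\in Q_{18}$; extend $u$ by $0$ on $W$.

**Step 1: basic sums.** The purpose is to set up the analogue of the numbers $g_i$ of the model computation. Let
$$f(\xi)=\sum_{z}u(z)\chi_\xi(z)=\langle y,x_\xi\rangle-\langle c,\kappa_{\xi|_W}\rangle,\qquad P=\max(f,0),\quad \nu=\max(-f,0),$$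
so $f=P-\nu$ and $P\nu=0$.

* The negative part is small. By hypothesis $\nu(\xi)\le2+|\langle c,\kappa_{\xi|_W}\rangle|\le20$. Each $\omega\in W^*$ is the restriction of $N/16$ elements $\xi$, so by (4) $\sum_\xi\nu\le\frac N{16}(32+76)=6.75N$.
* By (2), $\sum_\xi f(\xi)=N\,u(0)=0$, since $0\in W$. So $\sum P=\sum\nu\le6.75N$.
* By orthogonality $\sum f^2=N\sum_zu(z)^2=N(N-16)$.
* For $\zeta\ne0$, expanding and summing over $\xi$ first,
$$\sum_\xi f(\xi)f(\xi+\zeta)=\sum_{z,z'}u(z)u(z')\chi_\zeta(z')\sum_\xi\chi_\xi(z+z')=N\sum_{V\setminus W}\chi_\zeta\in\{0,-16N\},$$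
so the sum is $\le0$.

As $\sum\nu^2\le20\cdot6.75N=135N$ and $f^2=P^2+\nu^2$, we get $\sum P^2\ge N(N-16-135)=N(N-151)$. The argument of the model computation now gives only $\max P\ge (N-151)/6.75$, about a seventh of what we want. The autocorrelation in the last item makes up the loss.

**Step 2: two values of $P$ cannot both be large.** For $\zeta\ne0$ write $P'(\xi)=P(\xi+\zeta)$ and so on. From $ff'=PP'-P\nu'-\nu P'+\nu\nu'$ and $\sum ff'\le0$,
$$\sum_\xi P(\xi)P(\xi+\zeta)\le\sum_\xi (P\nu'+\nu P')=2\sum_\xi P(\xi)\nu(\xi+\zeta)\le2\cdot20\cdot6.75N=270N,$$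
where the equality is the substitution $\xi\mapsto\xi+\zeta$ in the second term. On the left each unordered pair $\{\eta,\eta+\zeta\}$ is counted twice. Hence
$$P(\eta)P(\eta')\le135N\qquad(\eta\ne\eta').\tag{7}$$

**Step 3: bootstrapping the maximum.** The purpose is to show that $A=\max P=P(\xi_0)$ is nearly $N$.

* From $A\sum P\ge\sum P^2$: $A\ge(N-151)/6.75\ge N/7$. The last inequality says $0.25N\ge1057$, which is true.
* By (7), $P(\xi)\le 7\cdot135=945$ for $\xi\ne\xi_0$, so $\sum_{\xi\ne\xi_0}P^2\le945\cdot6.75N\le6379N$. Hence $A^2\ge N(N-151-6379)=N(N-6530)\ge(0.97N)^2$. The last inequality says $0.0591N\ge6530$, which holds as $N\ge2^{17}=131072$.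
* By (7) again, $P(\xi)\le135/0.97\le140$ for $\xi\ne\xi_0$, so $\sum_{\xi\ne\xi_0}P^2\le140\cdot6.75N=945N$. Hence $A^2\ge N(N-151-945)=N(N-1096)\ge(N-1096)^2$, so $A\ge N-1096$.

Let $F\subset V\setminus W$ be the set where $u\ne\chi_{\xi_0}$, and $M=|F|$. As $A>0$ we have $A=f(\xi_0)=N-16-2M$, so $2M\le1080$, that is, $M\le540$. Let $G$ be the set of coordinates where $c\ne\kappa_{\omega_0}$, $\omega_0=\xi_0|_W$. Then $y$ arises from $x_{\xi_0}$ by flipping $F$ and $G$, and (6) applies.

**Step 4: $M+|G|\le2$.** The purpose is to go from $540$ flips to two, using only $\zeta\in W^\perp$. For $0\ne\zeta\in W^\perp$ the block rows of $\xi_0$ and $\xi_0+\zeta$ coincide, so (5) and (6) give $2-2\Phi(\zeta)-2|G|\ge-2$, that is,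
$$\Phi(\zeta)\le2-|G|\qquad(0\ne\zeta\in W^\perp).\tag{8}$$

Suppose $M\ge3$. Choose distinct $z_1,z_2,z_3\in F$, and let $U=W+\langle z_1,z_2,z_3\rangle$ and $L=U^\perp\subset W^\perp$. As $\dim U\le7$, $|L|\ge2^{k-7}\ge2^{10}$. By (2), $\sum_{\zeta\in L}\Phi(\zeta)=|L|\cdot|F\cap U|\ge3|L|$. On the other hand $\Phi(0)=M$, and (8) bounds the other terms by $2$. So
$$3|L|\le M+2(|L|-1),\qquad\text{hence}\qquad M\ge|L|+2\ge2^{10}+2,$$
contradicting $M\le540$. So $M\le2$. Now $\dim(W+\langle F\rangle)\le6<k$, so there is $0\ne\zeta\in(W+\langle F\rangle)^\perp$. For it $\Phi(\zeta)=M$, and (8) gives $M+|G|\le2$.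

**Step 5: no flips at all.** If $M+|G|\ge1$, Lemma 3(i) gives some $\xi$ with $\langle y,x_\xi\rangle\le-4$, contrary to hypothesis. So $F=G=\emptyset$ and $y=x_{\xi_0}$. $\square$

**Proof of Theorem 1.** By (5), Proposition 4 and the distinctness of the points $\pm x_\xi$ noted in Section 6, Lemma 1 applies in $Q_{N+2}$ with $m=N$ and $2r-n_0=2$. It gives $\tilde H_{N-1}(\mathcal{VR}(Q_{N+2};\frac N2+2))\ne0$, and Lemma 2 extends this to all $n\ge N+2$. $\blacksquare$

**Proof of Corollary 1.** First, $p=65537=2^{16}+1$ is prime. If a prime $\ell$ divides it, then $2^{16}\equiv-1\pmod \ell$, so $2$ has order $32$ modulo $\ell$ and $\ell\equiv1\pmod{32}$. If $p$ were composite it would have such an $\ell\le256$; among $33,65,97,129,161,193,225$ only $97$ and $193$ are prime, and $65537=97\cdot675+62=193\cdot339+110$. Since $p\equiv1\pmod4$, Paley's second construction gives a Hadamard matrix of order $2(p+1)=131076=2r$ with $r=65538=2^{16}+2$. Theorem 1 with $k=17$ gives $\tilde H_{2r-5}(\mathcal{VR}(Q_n;r))\ne0$ for all $n\ge2r-2$. By Hurewicz the complex is not $(2r-5)$-connected,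 so its connectivity is at most $2r-6<2r-2$ for every $n\ge2r-1$. $\blacksquare$

## 9. Several blocks and a random character: Theorem 2

To lower the degree by $4t$ we use $t$ blocks, each contributing two extra coordinates, and slack $2t$. Steps 1–4 of Section 8 will carry over with worse constants and leave at most $2t$ flips. The difficulty is the last step. In Lemma 3 we picked one $\zeta$ by hand in each of five cases. With $t$ blocks a bad $\zeta$ for $y$ has to make *every* block contribute about $-2$ at the same time, while $\Phi(\zeta)=\sum_F\chi_\zeta$ is not too negative; and the values $\chi_\zeta(z)$, $z\in F$, may be dictated by the choices in the blocks.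

The remedy is to choose $\zeta$ at random among those that make every block bad, and to compute the first two moments of $\Phi$. For this the set of bad choices in one block must be nearly unbiased with respect to every character. For the $16$-row block, Section 5 guarantees only one suitable $\omega$, and an average of signs over a one-element set has absolute value $1$. So we need larger blocks with many bad choices. We have them: the matrices of Section 6 have at least a fraction $1/32$ of bad choices, by Lemma 3.

Fix $t\ge1$ and put $\varepsilon=\frac1{8t}$.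

### 9.1. Large blocks with unbiased bad sets

**Claim.** For all large $\delta$, with $q=2^\delta$ and $E=\mathbb F_2^\delta$, there are vectors $\kappa_\omega\in Q_{q+2}$ $(\omega\in E^*)$ such that:

**(K1)** $\langle\kappa_\omega,\kappa_{\omega'}\rangle\in\{-2,0,2\}$ for $\omega\ne\omega'$.

**(K2)** For each $\omega_0$ and each set $G$ of at most $2$ coordinates, the set
$$\mathcal T(\omega_0,G)=\Big\{\omega\ne\omega_0:\ \langle\kappa_\omega,\kappa_{\omega_0}\rangle-2\sum_{s\in G}\kappa_\omega(s)\kappa_{\omega_0}(s)\le-2-2\cdot\mathbf 1[G\ne\emptyset]\Big\}$$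
is nonempty, and for every $0\ne w\in E$ the average of $(-1)^{(\omega+\omega_0)(w)}$ over $\omega\in\mathcal T(\omega_0,G)$ has absolute value at most $\varepsilon$.

To see what (K2) asks for: over the whole set $E^*\setminus\{\omega_0\}$ the signs $(-1)^{(\omega+\omega_0)(w)}$ sum to $-1$, because over all of $E^*$ they sum to $0$. The average there is $-1/(q-1)$, which is tiny. We want $\mathcal T(\omega_0,G)$ to behave similarly.

*Proof.* Take the $q$ vectors of Section 6 with $k$ replaced by $\delta\ge5$, and label them by $E^*$ through a uniformly random bijection. (K1) is (5) and does not depend on the labels. Fix a row and a set $G$ of at most two of the $q+2$ coordinates. The set of *rows* described by $\mathcal T$ does not depend on the labels either, and it has some size $T\ge q/32$: if $G\ne\emptyset$, apply Lemma 3(i), where $G$ splits into coordinates of the two kinds; if $G=\emptyset$, apply Lemma 3(ii).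

Condition on the label $\omega_0$ of the given row. The labels of the rows in $\mathcal T$ then form a uniformly random $T$-subset of $E^*\setminus\{\omega_0\}$. Fix $0\ne w\in E$. We are sampling $T$ values without replacement from a list of signs with mean $-1/(q-1)$. Hoeffding's inequality for sampling without replacement (Hoeffding 1963, Theorem 4) says that the sample mean of $T$ values in $[-1,1]$ deviates from the population mean by at least $\tau$ with probability at most $2e^{-T\tau^2/2}$. If $q-1\ge2/\varepsilon$, the population mean has absolute value at most $\varepsilon/2$, so with $\tau=\varepsilon/2$ the sample mean exceeds $\varepsilon$ in absolute value with probability at most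
$$2e^{-\varepsilon^2T/8}\le2e^{-\varepsilon^2q/256}.$$
There are at most $q\cdot(q+2)^2\cdot q$ triples (row, $G$, $w$). For large $q$ the sum of all these probabilities is less than $1$, so some labelling is good for all triples. $\square$

Fix such $\delta$, $q$ and vectors, and put $C=t(q+4)$. Let $k$ be so large that
$$N=2^k\ge26C^4\qquad\text{and}\qquad 2^{\,k-t(\delta+1)-2t-1}\ge13C^4 .\tag{9}$$
All $k$ from some $k_0(t)$ on satisfy this.

### 9.2. The configuration with $t$ blocks

Subspaces always share $0$, so several disjoint blocks must sit on cosets. Choose $\delta$-dimensional subspaces $W_1,\dots,W_t\subset V$ and $z_1,\dots,z_t\in V$ such that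
$$Y=\bigoplus_bW_b\oplus\bigoplus_b\langle z_b\rangle$$
is a direct sum, of dimension $t(\delta+1)$. The cosets $z_b+W_b$ are pairwise disjoint and do not contain $0$. Let $D$ be the complement of their union, $|D|=N-tq$; note $0\in D$. Identify each $W_b$ with $E$ and put
$$x_\xi=\big(\chi_\xi|_D;\ \chi_\xi(z_b)\,\kappa_{\xi|_{W_b}}\ (1\le b\le t)\big)\in Q_{N-tq+t(q+2)}=Q_{N+2t}.$$

Let $\zeta=\xi+\eta\ne0$ and $\sigma_b=\chi_\zeta(z_b)$. By (2), $\sum_D\chi_\zeta=-\sum_b\sigma_b\sum_{W_b}\chi_\zeta$. Hence
$$\langle x_\xi,x_\eta\rangle=\sum_b\sigma_bh_b,\qquad h_b=\begin{cases}-q+(q+2)=2,&\zeta|_{W_b}=0,\\ \langle\kappa_{\xi|_{W_b}},\kappa_{\eta|_{W_b}}\rangle\in\{-2,0,2\},&\text{otherwise.}\end{cases}\tag{10}$$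
So $|\langle x_\xi,x_\eta\rangle|\le2t$, and for $r=\frac N2+2t$ the slack in $Q_{N+2t}$ is $2r-(N+2t)=2t$. The points $\pm x_\xi$ are distinct because $2t<N+2t$. By Lemma 1 with $m=N$, and Lemma 2, Theorem 2 follows once we show:

> *If $y\in Q_{N+2t}$ and $\langle y,x_\xi\rangle\ge-2t$ for all $\xi$, then $y$ is some $x_{\xi_0}$.*

Let such a $y=(u;c_1,\dots,c_t)$ be given, with $u$ extended by $0$ off $D$.

### 9.3. At most $13C^4$ flips on $D$

This is Steps 1–3 of Section 8 with cruder constants.

**Basic sums.** Let $f(\xi)=\sum_{z\in D}u(z)\chi_\xi(z)=P-\nu$ as before. Since $f(\xi)=\langle y,x_\xi\rangle-\sum_b\chi_\xi(z_b)\langle c_b,\kappa_{\xi|_{W_b}}\rangle$, we have $f\ge-2t-t(q+2)=-C$. So $\nu\le C$, $\sum\nu\le CN$ and $\sum\nu^2\le C^2N$. Further: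

* $\sum f=N\,u(0)\le N$, so $\sum P\le(C+1)N\le2CN$.
* $\sum f^2=N(N-tq)$, so $\sum P^2\ge N(N-tq-C^2)\ge N(N-C-C^2)\ge N(N-2C^2)$.
* For $\zeta\ne0$, $\sum_\xi f(\xi)f(\xi+\zeta)=N\sum_D\chi_\zeta\le tqN\le CN$.

**Products.** As in Step 2 of Section 8, $\sum_\xi P(\xi)P(\xi+\zeta)\le CN+2\cdot C\cdot2CN\le5C^2N$. Each pair is counted twice, so $P(\eta)P(\eta')\le3C^2N$ for $\eta\ne\eta'$.

**The maximum.** Let $A=\max P=P(\xi_0)$. From $A\sum P\ge\sum P^2$ we get $A\ge(N-2C^2)/(2C)\ge N/(4C)$, as $N\ge4C^2$. So $P(\xi)\le12C^3$ for $\xi\ne\xi_0$, and $\sum_{\xi\ne\xi_0}P^2\le12C^3\cdot2CN=24C^4N$. Then $A^2\ge N(N-2C^2-24C^4)\ge N(N-26C^4)\ge (N-26C^4)^2$, where the last step uses $N\ge26C^4$; so $A\ge N-26C^4$.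

**Flips.** Let $F\subset D$ be the set where $u\ne\chi_{\xi_0}$, $M=|F|$. Since $A=f(\xi_0)=N-tq-2M$, we get $M\le13C^4$. Let $G_b$ be the set of coordinates of block $b$ where $y\ne x_{\xi_0}$, $|G|=\sum_b|G_b|$, and $\omega_b=\xi_0|_{W_b}$. For $\zeta\ne0$ put $\Phi(\zeta)=\sum_{z\in F}\chi_\zeta(z)$ and $S_b=\sum_{s\in G_b}\kappa_{\omega_b}(s)\,\kappa_{\omega_b+\zeta|_{W_b}}(s)$. In block $b$ the product of the entries of $x_{\xi_0}$ and $x_{\xi_0+\zeta}$ at $s$ carries the factor $\chi_{\xi_0}(z_b)\chi_{\xi_0+\zeta}(z_b)=\sigma_b$. So (10), with $\xi=\xi_0$ and $\eta=\xi_0+\zeta$, gives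
$$-2t\le\langle y,x_{\xi_0+\zeta}\rangle=\sum_b\sigma_b(h_b-2S_b)-2\Phi(\zeta).\tag{11}$$

### 9.4. At most $2t$ flips in all

As in Step 4 of Section 8, we use the characters that do not see the blocks. For $0\ne\zeta\in Y^\perp$ all $\sigma_b=1$, $h_b=2$, $S_b=|G_b|$, and (11) reads $2t-2|G|-2\Phi(\zeta)\ge-2t$, that is, $\Phi(\zeta)\le2t-|G|$.

Suppose $M\ge2t+1$. Choose $2t+1$ elements of $F$, let $U$ be $Y$ plus their span, and $L=U^\perp$; so $|L|\ge2^{k-t(\delta+1)-2t-1}$. By (2), $\sum_{\zeta\in L}\Phi(\zeta)=|L|\cdot|F\cap U|\ge(2t+1)|L|$, while the sum is at most $M+2t(|L|-1)$. So $M\ge|L|+2t>13C^4$ by (9), a contradiction. Hence $M\le2t$. By (9) also $k>t(\delta+1)+2t\ge\dim(Y+\langle F\rangle)$, so there is $0\ne\zeta\in(Y+\langle F\rangle)^\perp$; then $\Phi(\zeta)=M$, and we get $M+|G|\le2t$.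

### 9.5. No flips: moments of $\Phi$ at a random character

**Step 1: the random $\zeta$.** The aim is a distribution on $\zeta\in V^*$ under which every block is bad for $y$. Prescribe $\zeta$ on $Y$ as follows. Set $\chi_\zeta(z_b)=1$ for all $b$. Independently over $b$:

* if $|G_b|\le2$, set $\zeta|_{W_b}=\omega+\omega_b$ with $\omega$ uniform in $\mathcal T(\omega_b,G_b)$;
* if $|G_b|\ge3$, set $\zeta|_{W_b}=0$.

Then extend $\zeta$ from $Y$ to $V$ uniformly at random among all linear extensions. Since $|G|\le2t<3t$, some $|G_b|\le2$; for this $b$ we have $\zeta|_{W_b}\ne0$. So $\zeta\ne0$ always, and (11) applies.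

**Step 2: a pointwise inequality.** All $\sigma_b=1$. If $G_b=\emptyset$, then $h_b-2S_b=h_b\le-2$ by the definition of $\mathcal T$. If $1\le|G_b|\le2$, then $h_b-2S_b\le-4$, again by the definition. If $|G_b|\ge3$, then $h_b=2$ and $S_b=|G_b|$, so $h_b-2S_b=2-2|G_b|\le-4$. With $g=\#\{b:G_b\ne\emptyset\}$, (11) gives $-2t\le-2t-2g-2\Phi(\zeta)$, that is,
$$\Phi(\zeta)\le-g\quad\text{always.}\tag{12}$$

**Step 3: the mean of a character value.** We show that
$$\mathbb E\chi_\zeta(v)\ge-\varepsilon\qquad\text{for every }v\in V.\tag{13}$$
If $v\notin Y$, then adding a uniform element of $Y^\perp$ to $\zeta$ does not change its distribution, and $Y^\perp$ does not vanish at $v$; so $\mathbb E\chi_\zeta(v)=0$. If $v\in Y$, write $v=\sum_b(\epsilon_bz_b+w_b)$ with $\epsilon_b\in\mathbb F_2$ and $w_b\in W_b$. By independence $\mathbb E\chi_\zeta(v)=\prod_be_b$ with $e_b=\mathbb E\chi_\zeta(w_b)$. Here $e_b=1$ if $w_b=0$ or $|G_b|\ge3$, and $|e_b|\le\varepsilon$ otherwise, by (K2). So the product is either $1$ or at most $\varepsilon$ in absolute value.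

**Step 4: all $G_b$ are empty.** Summing (13) over $F$, $\mathbb E\Phi\ge-\varepsilon M\ge-\frac{2t}{8t}=-\frac14$. By (12), $\mathbb E\Phi\le-g$. So $g\le\frac14$, hence $g=0$.

**Step 5: $F$ is empty.** The second moment is bounded below by (13):
$$\mathbb E\Phi^2=\sum_{z,z'\in F}\mathbb E\chi_\zeta(z+z')\ge M-\varepsilon M^2,$$
since the $M$ diagonal terms equal $1$. It is bounded above because (12) with $g=0$ gives $\Phi\le0$, while $|\Phi|\le M$:
$$\mathbb E\Phi^2\le M\,\mathbb E|\Phi|=-M\,\mathbb E\Phi\le\varepsilon M^2 .$$
Hence $M\le2\varepsilon M^2$, so $M=0$ or $M\ge\frac1{2\varepsilon}=4t$. As $M\le2t$, $M=0$. So $F$ and all $G_b$ are empty and $y=x_{\xi_0}$. This proves the displayed statement of 9.2, and with it Theorem 2. $\blacksquare$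

## 10. Hadamard matrices of order $2^j(2^{k-j}+1)$

**Proof of Corollary 2.** Let $j\ge4$ and $k>j$. R. Craigen, J. Combin. Theory Ser. A 71 (1995) 241–254, proves that for odd $p$ with $B$ nonzero binary digits a Hadamard matrix of order $2^{2B}p$ exists. Take $p=2^{k-j}+1$, which has $B=2$ nonzero binary digits: there is a Hadamard matrix of order $2^4p$. Its tensor product with a Sylvester matrix of order $2^{j-4}$ has order $2^jp=2^k+2^j=2r$ for $r=2^{k-1}+2^{j-1}$.

Apply Theorem 2 with $t=2^{j-2}$, so that $2t=2^{j-1}$. For all large $k$, homology is nonzero in degree $2r-1-4t=2r-1-2^j$ for all $n\ge2^k+2^{j-1}$. This range contains all $n\ge2r-1=2^k+2^j-1$. By Hurewicz the connectivity is at most $2r-2-2^j$ for all these $n$. Since $k$ can be any sufficiently large integer and $j\ge4$ is arbitrary, the proposed equality fails for infinitely many $r$ and by an arbitrarily large amount. Corollary 1 uses neither Theorem 2 nor Craigen's theorem. $\blacksquare$
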